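\title{The $\mathcal{C}^1$-classification of irreducible plane curve singularities}

\begin{abstract}
We classify irreducible complex plane curve singularities up to real $\mathcal{C}^1$-diffeomorphisms of the ambient plane. Two such singularities are $\mathcal{C}^1$-equivalent if and only if they have the same Puiseux characteristic and their characteristic coefficients agree up to a two-parameter scaling and complex conjugation. Consequently, $\mathcal{C}^1$-equivalence coincides with topological equivalence exactly for the topological types with at most two characteristic exponents. In particular, the curves $t\mapsto(t^8,\,t^{12}+t^{14}+ct^{15})$, $c>0$, are all topologically equivalent and pairwise not $\mathcal{C}^1$-equivalent.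
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

A \emph{plane curve germ} $(C,0)\subset(\mathbb{C}^2,0)$ is the germ at the origin of the zero set of a nonzero non-unit $g\in\mathbb{C}\{x,y\}$. An \emph{irreducible plane curve singularity}, called a \emph{branch} in this paper, is a plane curve germ that is irreducible and singular at $0$. We compare two germs $C$ and $C'$ by means of germs of maps $\phi:(\mathbb{C}^2,0)\to(\mathbb{C}^2,0)$ with $\phi(C)=C'$. The germs are \emph{topologically equivalent} if $\phi$ can be taken to be a homeomorphism, \emph{$\mathcal{C}^1$-equivalent} (\emph{$\mathcal{C}^\infty$-equivalent}) if $\phi$ can be taken to be a real $\mathcal{C}^1$- ($\mathcal{C}^\infty$-) diffeomorphism of $(\mathbb{C}^2,0)\cong(\mathbb{R}^4,0)$, and \emph{analytically isomorphic} if $\phi$ can be taken biholomorphic. Each of these relations implies the ones listed before it.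

Two known facts locate the $\mathcal{C}^1$ relation in this chain. First, smooth equivalence is rigid: if two plane curve germs $C$ and $C'=\{g'=0\}$ with at least one singular branch are $\mathcal{C}^\infty$-equivalent, then $C$ is analytically isomorphic to $C'$ or to its conjugate $\overline{C'}=\{\overline{g'(\overline{x},\overline{y})}=0\}$. Second, $\mathcal{C}^1$-equivalence is not rigid in this sense: Ephraim's curves
\begin{equation}\label{eq:ephraim}
\gamma_1(t)=(t^3,t^7),\qquad \gamma_2(t)=(t^3,t^7+t^8)
\end{equation}
are $\mathcal{C}^1$-equivalent but not analytically isomorphic. (They have real coefficients, so each equals its conjugate, and by the first fact they are not $\mathcal{C}^\infty$-equivalent.) Thus $\mathcal{C}^1$-diffeomorphisms forget some analytic information, and one may ask whether they forget everything that homeomorphisms forget. The following question was posed in \cite{FG}.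

\medskip
\noindent\textbf{Question.} \emph{Does $\mathcal{C}^1$-equivalence coincide with topological equivalence for branches?}
\medskip

The natural guess is yes. A $\mathcal{C}^1$-map seems to respect only first-order data at the origin, and to first order every branch is just its tangent line. The guess is even correct for all branches of multiplicity less than $8$ (Corollary~\ref{cor:main}). It overlooks one point: since $d\phi$ is continuous, the linear map $d\phi(0)$ governs not only the position of a point near the origin, but also the difference of two points near the origin, however close they are to each other. A singular branch has several sheets that approach one another at different rates, and a single linear map has to account for all these differences at once. In general this is impossible.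

\begin{theorem}\label{thm:example}
For $c>0$ let $C_c$ be the branch parametrized by $t\mapsto(t^8,\,t^{12}+t^{14}+ct^{15})$. The branches $C_c$ are all topologically equivalent, but $C_c$ and $C_{c'}$ are $\mathcal{C}^1$-equivalent only if $c=c'$.
\end{theorem}

We deduce this from a complete $\mathcal{C}^1$-classification of branches, which is stated in terms of Puiseux expansions.

\subsection{Puiseux form and characteristic}\label{sec:puiseux}

Let $C$ be a branch and $n\ge2$ its multiplicity, the order at $0$ of a reduced equation. An irreducible germ has a single tangent line, and after a complex linear change of coordinates, which does not affect any of the equivalences above, this line is $T=\{y=0\}$. By Puiseux's theorem, $C$ then has a parametrization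
\begin{equation}\label{eq:puiseux}
p(t)=(t^n,y(t)),\qquad y(t)=\sum_{k>n}a_kt^k,
\end{equation}
with $y$ convergent, such that $p$ maps every sufficiently small closed disc around $0$ homeomorphically onto a neighborhood of $0$ in $C$. We call \eqref{eq:puiseux} a \emph{Puiseux form} of $C$. Conversely, if $n\ge 2$, if $y$ is a convergent series of order greater than $n$, and if $n$ and the exponents $k$ with $a_k\ne0$ have greatest common divisor $1$, then \eqref{eq:puiseux} is a Puiseux form of a branch of multiplicity $n$. If $p$ and $q$ are Puiseux forms of $C$ and $C'$, a germ of homeomorphism $\phi$ with $\phi(p(t))=q(t)$ for small $t$ maps $C$ onto $C'$, because it matches the neighborhoods of $0$ in $C$ and $C'$ given by small discs.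

Put $e_0=n$ and, as long as $e_{j-1}>1$,
\[
\beta_j=\min\{k:\ a_k\ne0,\ e_{j-1}\nmid k\},\qquad e_j=\gcd(e_{j-1},\beta_j).
\]
The minimum exists: otherwise $p(\zeta t)=p(t)$ for every $e_{j-1}$-th root of unity $\zeta$, against injectivity. Each $e_j$ is a proper divisor of $e_{j-1}$, so the process stops with $e_g=1$ for some $g\ge1$, and $n\ge2^g$. Since $\beta_{j+1}$ is not divisible by $e_j$, it is not divisible by $e_{j-1}$ and differs from $\beta_j$; hence $n<\beta_1<\dots<\beta_g$. The sequence $(n;\beta_1,\dots,\beta_g)$ is the \emph{characteristic}, the $\beta_j$ are the \emph{characteristic exponents}, and $\alpha_j=a_{\beta_j}\ne0$ are the \emph{characteristic coefficients}. Both curves in \eqref{eq:ephraim} have characteristic $(3;7)$ and $\alpha_1=1$. For $C_c$ we find $e_1=\gcd(8,12)=4$, $e_2=\gcd(4,14)=2$, $e_3=\gcd(2,15)=1$, so the characteristic is $(8;12,14,15)$ and $(\alpha_1,\alpha_2,\alpha_3)=(1,1,c)$.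

\begin{theorem}[Brauner, Burau, Zariski; see {\cite[\S 8.4]{BK}}]\label{thm:top}
Two branches are topologically equivalent if and only if they have the same characteristic.
\end{theorem}

Orientation-reversing homeomorphisms are covered as well: the Alexander polynomial is determined by the local fundamental group of the complement, and it determines the characteristic. Theorem~\ref{thm:top} is used only in Corollary~\ref{cor:main}; our proof of Theorem~\ref{thm:example} does not depend on it.

\subsection{The classification}

For $0<\alpha<1$, a germ of diffeomorphism is \emph{of class $\mathcal{C}^{1,\alpha}$} if it is $\mathcal{C}^1$ and its derivative is $\alpha$-H\"older near $0$. The inverse then has the same property, since $d(\phi^{-1})=(d\phi)^{-1}\circ\phi^{-1}$ and $\phi^{-1}$ is Lipschitz near $0$.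

\begin{theorem}\label{thm:main}
Let $C$ and $C'$ be branches in Puiseux form, with characteristic coefficients $\alpha_j$ and $\alpha'_j$. They are $\mathcal{C}^1$-equivalent if and only if they have the same characteristic $(n;\beta_1,\dots,\beta_g)$ and there are $\delta,\tau\in\mathbb{C}^*$ such that
\begin{equation}\label{eq:cond}
\text{either}\quad \alpha'_j=\delta\tau^{\beta_j}\alpha_j\ \ (1\le j\le g),\qquad\text{or}\quad \alpha'_j=\delta\tau^{\beta_j}\overline{\alpha_j}\ \ (1\le j\le g).
\end{equation}
In that case the diffeomorphism can be chosen of class $\mathcal{C}^{1,1/\beta_g}$.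
\end{theorem}

Condition \eqref{eq:cond} describes the effect of two real-linear maps. The map $(x,y)\mapsto(\tau^{-n}x,\delta y)$ sends $p(t)$ to $\bigl(s^n,\sum\delta\tau^ka_ks^k\bigr)$ with $s=\tau^{-1}t$, and the map $(x,y)\mapsto(\overline{x},\overline{y})$ sends $p(t)$ to $\bigl(s^n,\sum\overline{a_k}s^k\bigr)$ with $s=\overline{t}$. So the theorem says that $\mathcal{C}^1$-diffeomorphisms can change the non-characteristic coefficients at will, as long as the characteristic is kept, but act on the characteristic coefficients only as these linear maps do. There are $g$ coefficients and two parameters $\delta,\tau$, so continuous invariants appear when $g\ge3$.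

\begin{corollary}\label{cor:main}
Fix a characteristic $(n;\beta_1,\dots,\beta_g)$.
\begin{enumerate}
\item[(a)] If $g\le2$ (in particular if $n<8$), topological equivalence and $\mathcal{C}^1$-equivalence coincide for branches of this topological type.
\item[(b)] If $g\ge3$, every branch with this characteristic is $\mathcal{C}^1$-equivalent to one of the form
\[
\Bigl(t^n,\ t^{\beta_1}+t^{\beta_2}+\sum_{j\ge3}c_jt^{\beta_j}\Bigr),\qquad c_j\in\mathbb{C}^*.
\]
Two such normal forms $(c_j)$ and $(c'_j)$ are $\mathcal{C}^1$-equivalent if and only if, for some $\tau$ with $\tau^{\beta_2-\beta_1}=1$, either $c'_j=\tau^{\beta_j-\beta_1}c_j$ for all $j\ge3$, or $c'_j=\tau^{\beta_j-\beta_1}\overline{c_j}$ for all $j\ge3$. In particular $|c_3|,\dots,|c_g|$ are $\mathcal{C}^1$-invariants, and each topological type with $g\ge3$ contains uncountably many $\mathcal{C}^1$-classes.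
\end{enumerate}
\end{corollary}

Section~\ref{sec:sheets} contains the two basic estimates, and Section~\ref{sec:examples} shows both directions of Theorem~\ref{thm:main} on examples. Necessity of the conditions is proved in Section~\ref{sec:nec}, sufficiency in Section~\ref{sec:suf}, and Corollary~\ref{cor:main} and Theorem~\ref{thm:example} in Section~\ref{sec:cor}. We use the Euclidean norm on $\mathbb{C}^2$. We write $X\lesssim Y$ if $X\le\mathrm{const}\cdot Y$ with a constant independent of the points considered, and $X\asymp Y$ if $X\lesssim Y\lesssim X$. The symbols $o(\cdot)$ and $O(\cdot)$ refer to $t\to0$ and are uniform in the argument of $t$.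

\section{Sheets and secants}\label{sec:sheets}

Let $\mu_n=\{\zeta\in\mathbb{C}:\zeta^n=1\}$. Near the origin, the vertical line $x=t^n$ meets $C$ in the $n$ points $p(\zeta t)$, $\zeta\in\mu_n$, one on each sheet of the projection $C\to T$. The first lemma gives the metric meaning of the characteristic data: the exponents $\beta_j$ are the orders of the vertical distances between sheets, and the $\alpha_j$ are their leading coefficients.

\begin{lemma}\label{lem:sheets}
Let $C$ be a branch in Puiseux form \eqref{eq:puiseux}. For $\zeta\in\mu_n\setminus\{1\}$ there is a least index $j=j(\zeta)$ with $\zeta^{\beta_j}\ne1$. For this $j$ we have $\zeta^k=1$ whenever $k<\beta_j$ and $a_k\ne0$, and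
\begin{equation}\label{eq:sheets}
y(\zeta t)-y(t)=\alpha_j(\zeta^{\beta_j}-1)\,t^{\beta_j}+O(t^{\beta_j+1}).
\end{equation}
Every $j\in\{1,\dots,g\}$ equals $j(\zeta)$ for some $\zeta$. The index $j(\zeta)$ depends only on $\zeta$ and the characteristic, and $j(\zeta^{-1})=j(\zeta)$.
\end{lemma}

\begin{proof}
If $\zeta^n=\zeta^{\beta_1}=\dots=\zeta^{\beta_i}=1$, then $\zeta^{e_i}=1$, because $e_i=\gcd(n,\beta_1,\dots,\beta_i)$. For $i=g$ this would give $\zeta=1$, so $j=j(\zeta)$ exists; for $i=j-1$ it gives $\zeta^{e_{j-1}}=1$. By the definition of $\beta_j$, every $k<\beta_j$ with $a_k\ne0$ is divisible by $e_{j-1}$, hence $\zeta^k=1$. So in $y(\zeta t)-y(t)=\sum a_k(\zeta^k-1)t^k$ the first nonzero term is the one with $k=\beta_j$. Given $j$, a primitive $e_{j-1}$-th root of unity $\zeta$ has $j(\zeta)=j$, since $e_{j-1}$ divides $\beta_1,\dots,\beta_{j-1}$ but not $\beta_j$. The last sentence is immediate from the definition.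
\end{proof}

The second lemma is the only property of $\mathcal{C}^1$-maps that the proof of necessity uses.

\begin{lemma}\label{lem:secant}
Let $\phi:(\mathbb{R}^4,0)\to(\mathbb{R}^4,0)$ be a $\mathcal{C}^1$-germ and $L=d\phi(0)$. Then
\begin{equation}\label{eq:secant}
\phi(P)-\phi(Q)=L(P-Q)+o(|P-Q|)\qquad\text{as }P,Q\to0 .
\end{equation}
\end{lemma}

\begin{proof}
For $P,Q$ in the ball $B_r$ of radius $r$, the mean value inequality along the segment $[P,Q]$ bounds $|(\phi-L)(P)-(\phi-L)(Q)|$ by $\sup_{B_r}\|d\phi-L\|\cdot|P-Q|$, and the supremum tends to $0$ with $r$.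
\end{proof}

Differentiability at $0$ alone gives the error $o(|P|+|Q|)$. For $P=p(\zeta t)$ and $Q=p(t)$ this is $o(|t|^n)$, which says nothing about a difference of size $|t|^{\beta_j}$.

\section{Two examples}\label{sec:examples}

\subsection{Rigidity: three scales, two parameters}\label{sec:ex-rigid}

Since $n\ge2^g$, three characteristic exponents require multiplicity at least $8$. Take $C_c$, write $p_c(t)=(t^8,y_c(t))$, and let $\eta=e^{2\pi i/8}$. From $\eta^{12}=-1$, from $i^{12}=1$, $i^{14}=-1$, and from the parities of $12,14,15$ we get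
\begin{align*}
d_1(t)&=y_c(\eta t)-y_c(t)=-2t^{12}+O(t^{14}),\\
d_2(t)&=y_c(it)-y_c(t)=-2t^{14}+O(t^{15}),\\
d_3(t)&=y_c(-t)-y_c(t)=-2ct^{15}.
\end{align*}
The eight points over $x=t^8$ form two clusters of four at distance about $2|t|^{12}$; each cluster consists of two pairs at distance about $2|t|^{14}$; the two points of a pair are at distance $2c|t|^{15}$.

Let $\phi$ be a $\mathcal{C}^1$-diffeomorphism with $\phi(C_c)=C_{c'}$, and assume for simplicity that the first coordinate of $\phi(x,y)$ is $\lambda x$ and that $d\phi(0)(x,y)=(\lambda x,\delta y)$ with $\lambda,\delta\in\mathbb{C}^*$. Write $\phi(p_c(t))=p_{c'}(\sigma(t))$ with $\sigma$ continuous. Then $\sigma(t)^8=\lambda t^8$, so $\sigma(t)/t$ is a continuous function on a punctured disc with values in a finite set, and $\sigma(t)=\tau_0t$ for a constant $\tau_0$. The second coordinate of \eqref{eq:secant} for $P=p_c(\zeta t)$, $Q=p_c(t)$ reads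
\[
y_{c'}(\zeta\tau_0t)-y_{c'}(\tau_0t)=\delta\,\bigl(y_c(\zeta t)-y_c(t)\bigr)(1+o(1)).
\]
The leading coefficients for $\zeta=\eta,i,-1$ give
\[
\tau_0^{12}=\delta,\qquad \tau_0^{14}=\delta,\qquad c'\tau_0^{15}=\delta c .
\]
The first two equations force $\tau_0=\pm1$ and $\delta=1$, and then the third gives $c=c'$ for positive $c,c'$. Geometrically, $d_1d_3^2/d_2^3\to c^2$ as $t\to0$, and this limit changes neither when all $d_i$ are multiplied by $\delta$ (as $1+2=3$) nor when $t$ is rescaled (as $12+2\cdot15=3\cdot14$).

A general $\phi$ differs in three ways: $\sigma$ is only a homeomorphism, the images of $p(t)$ and $p(\zeta t)$ no longer lie on one vertical line, and $d\phi(0)$ is only real-linear. Section~\ref{sec:nec} deals with these difficulties in this order.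

\subsection{Flexibility: Ephraim's pair}\label{sec:ex-flex}

To map $\gamma_1$ to $\gamma_2$ in \eqref{eq:ephraim}, look for $\phi(x,y)=(x,y+H(x,y))$ with $H(t^3,t^7)=t^8$. On the curve, $t^8=y^2/x^2$ and $|y|=|x|^{7/3}$. The function $y^2/x^2$ has a pole along $x=0$, so we cut it off away from the curve. Let $\chi:[0,\infty)\to[0,1]$ be smooth, equal to $1$ on $[0,1]$ and to $0$ on $[2,\infty)$, and put
\[
H(x,y)=\chi\bigl(|y|/|x|^{7/3}\bigr)\,\frac{y^2}{x^2}\quad(x\ne0),\qquad H(0,y)=0 .
\]
Then $H$ is smooth off the origin and vanishes unless $|y|\le2|x|^{7/3}$. In that region $y^2/x^2=O(|x|^{8/3})$; its derivatives are $2y/x^2=O(|x|^{1/3})$ and $-2y^2/x^3=O(|x|^{5/3})$; and the derivatives of the cutoff factor are $O(|x|^{-7/3})$. Hence $H=O(|x|^{8/3})$ and $dH=O(|x|^{1/3})$, so $H$ is $\mathcal{C}^1$ with $dH_0=0$. By the inverse function theorem $\phi$ is a germ of $\mathcal{C}^1$-diffeomorphism, and $\phi\circ\gamma_1=\gamma_2$.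

The construction works because the prescribed values $t^8$ differ by $O(|t|^8)$ between sheets that are $\asymp|t|^7$ apart: the difference quotient is $O(|t|)=O(|x|^{1/3})$. For a general branch there are several scales $|t|^{\beta_j}$, and in Section~\ref{sec:suf} we replace the explicit formula by the same comparison at each scale, followed by Whitney's extension theorem.

\section{Necessity}\label{sec:nec}

Let $\phi$ be a germ of $\mathcal{C}^1$-diffeomorphism with $\phi(C)=C'$ and let $L=d\phi(0)$, an invertible real-linear map. Let $p$ be as in \eqref{eq:puiseux} and let $q(s)=(s^{n'},z(s))$ be the Puiseux form of $C'$, with characteristic $(n';\beta'_1,\dots,\beta'_{g'})$, characteristic coefficients $\alpha'_j$, and index function $j'$ as in Lemma~\ref{lem:sheets}.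

\subsection{The differential preserves the tangent line}

Fix $\theta$ and let $t=re^{i\theta}$, $r\to0$. Since $y(t)=o(r^n)$, formula \eqref{eq:secant} with $Q=0$ gives $r^{-n}\phi(p(t))\to L(e^{in\theta},0)$. The points $\phi(p(t))$ lie on $C'$ and tend to $0$, so the ratio of their second coordinate to the first tends to $0$; therefore the limit lies in $T$. As $\theta$ is arbitrary, $L(T)\subset T$, and $L(T)=T$ by dimension. Thus
\[
L(x,y)=(Ax+By,\ Dy)
\]
with real-linear maps $A,B,D:\mathbb{C}\to\mathbb{C}$, and $A,D$ invertible. Write $A(x)=ax+b\overline{x}$, so that $\det A=|a|^2-|b|^2\neq0$, and let $\varepsilon=\pm1$ be the sign of $\det A$.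

\subsection{The induced map of parameters}

To compare sheets of $C$ with sheets of $C'$ we need to know where $\phi$ sends a given sheet. This is recorded by $\sigma=q^{-1}\circ\phi\circ p$, a germ of homeomorphism of $(\mathbb{C},0)$ with $\phi(p(t))=q(\sigma(t))$. The first coordinate of \eqref{eq:secant} with $Q=0$ gives
\begin{equation}\label{eq:sigma-power}
\sigma(t)^{n'}=A(t^n)+o(|t|^n).
\end{equation}

\begin{lemma}\label{lem:sigma}
We have $n'=n$, and there is a continuous function $S:\mathbb{R}\to\mathbb{C}^*$ with $S(\theta)^n=A(e^{in\theta})$ such that, uniformly in $\theta$,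
\begin{equation}\label{eq:sigma-asym}
\sigma(re^{i\theta})=rS(\theta)(1+o(1))\qquad(r\to0).
\end{equation}
Moreover $|\sigma(t)|\asymp|t|$, and for $\zeta\in\mu_n$
\begin{equation}\label{eq:sigma-equiv}
\sigma(\zeta t)=\zeta^\varepsilon\sigma(t)(1+o(1)).
\end{equation}
\end{lemma}

\begin{proof}
Recall that a continuous germ $f:(\mathbb{C},0)\to(\mathbb{C},0)$ vanishing only at $0$ has a local degree $\deg f$, the winding number around $0$ of $f$ along any small circle $|t|=r$; that $\deg(f_1\circ f_2)=\deg f_1\deg f_2$, so a homeomorphism germ has degree $\pm1$; and that $\deg f_1=\deg f_2$ if $|f_1-f_2|<|f_2|$ off the origin. Comparing $A(x)$ with the larger of $ax$ and $b\overline{x}$ shows that $\deg A=\varepsilon$. Since $|A(t^n)|\gtrsim|t|^n$, the right side of \eqref{eq:sigma-power} has degree $\varepsilon n$, while the left side has degree $\pm n'$. Hence $n'=n$.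

Let $S$ be any continuous $n$-th root of the nowhere vanishing function $\theta\mapsto A(e^{in\theta})$ on $\mathbb{R}$; note that $|S|\asymp1$. By \eqref{eq:sigma-power}, the function $R(r,\theta)=\sigma(re^{i\theta})/(rS(\theta))$ satisfies $R^n=1+o(1)$ uniformly in $\theta$. For small $r_0$, it maps the connected set $(0,r_0)\times\mathbb{R}$ continuously into a union of disjoint discs centered at the points of $\mu_n$, hence into one of them, say with center $\omega$; and then $R\to\omega$ uniformly. Replacing $S$ by $\omega S$ gives \eqref{eq:sigma-asym}, and $|\sigma(t)|\asymp|t|$ follows.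

Over an interval of length $2\pi/n$ the point $e^{in\theta}$ turns once around the circle, so $A(e^{in\theta})$ returns to its value and its argument changes by $2\pi\varepsilon$. Hence $|S|$ returns to its value and the argument of $S$ changes by $2\pi\varepsilon/n$, that is, $S(\theta+2\pi/n)=e^{2\pi i\varepsilon/n}S(\theta)$. Iterating this and using \eqref{eq:sigma-asym} gives \eqref{eq:sigma-equiv}.
\end{proof}

\subsection{Comparison of vertical secants}

Fix $\zeta\in\mu_n\setminus\{1\}$ and let $j=j(\zeta)$, $m=j'(\zeta)=j'(\zeta^\varepsilon)$. Put $d=y(\zeta t)-y(t)$, so $|d|\asymp|t|^{\beta_j}$ by \eqref{eq:sheets}. Apply \eqref{eq:secant} to $P=p(\zeta t)$ and $Q=p(t)$, for which $P-Q=(0,d)$. With $s=\sigma(t)$ and $\tilde s=\sigma(\zeta t)$,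
\begin{equation}\label{eq:two-coords}
\tilde s^{\,n}-s^n=Bd+o(|d|)=O(|d|),\qquad z(\tilde s)-z(s)=Dd+o(|d|).
\end{equation}
We want to evaluate $z(\tilde s)-z(s)$ by \eqref{eq:sheets}, but $\tilde s$ equals $\zeta^\varepsilon s$ only up to a factor $1+o(1)$, and such an error could change $z$ by far more than $|d|$. The first equation in \eqref{eq:two-coords} saves the argument: $q(\tilde s)$ and $q(s)$ have abscissas within $O(|d|)$ of each other, and moving by $O(|d|)$ horizontally along a sheet of $C'$, whose slope tends to $0$, changes the height by $o(|d|)$.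

To make this precise, put $u=\zeta^{-\varepsilon}\tilde s$. Then $u^n=\tilde s^{\,n}$, and $u=s(1+o(1))$ by \eqref{eq:sigma-equiv}. Hence
\[
u^n-s^n=(u-s)\sum_{i=0}^{n-1}u^is^{n-1-i}=ns^{n-1}(u-s)(1+o(1)).
\]
Since $z$ has order at least $n+1$, we have $|z'|\lesssim|s|^n$ on the segment $[s,u]$, and so
\[
|z(u)-z(s)|\lesssim|s|^n|u-s|\lesssim|s|\,|u^n-s^n|\lesssim|s|\,|d|=o(|d|).
\]
The points $q(u)$ and $q(\tilde s)=q(\zeta^\varepsilon u)$ do lie on one vertical line, and \eqref{eq:sheets} for $C'$ gives
\[
z(\tilde s)-z(u)=\alpha'_m(\zeta^{\varepsilon\beta'_m}-1)\,s^{\beta'_m}(1+o(1)).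
\]
Inserting the last two formulas and \eqref{eq:sheets} for $C$ into the second equation of \eqref{eq:two-coords}, we obtain
\begin{equation}\label{eq:compare}
D\bigl(\alpha_j(\zeta^{\beta_j}-1)t^{\beta_j}\bigr)+o(|t|^{\beta_j})=\alpha'_m(\zeta^{\varepsilon\beta'_m}-1)\,\sigma(t)^{\beta'_m}(1+o(1)).
\end{equation}
The left side has modulus $\asymp|t|^{\beta_j}$ because $D$ is invertible, and the right side has modulus $\asymp|t|^{\beta'_m}$ because $|\sigma(t)|\asymp|t|$. So $\beta_{j(\zeta)}=\beta'_{j'(\zeta)}$ for all $\zeta\in\mu_n\setminus\{1\}$. By Lemma~\ref{lem:sheets}, as $\zeta$ varies the two sides run through all of $\{\beta_1,\dots,\beta_g\}$ and all of $\{\beta'_1,\dots,\beta'_{g'}\}$. Both sequences are increasing, so the characteristics agree, and $m=j$. Finally, put $t=re^{i\theta}$ in \eqref{eq:compare}, divide by $r^{\beta_j}$, and let $r\to0$ using \eqref{eq:sigma-asym}: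
\begin{equation}\label{eq:limit}
D\bigl(\alpha_j(\zeta^{\beta_j}-1)e^{i\beta_j\theta}\bigr)=\alpha'_j(\zeta^{\varepsilon\beta_j}-1)\,S(\theta)^{\beta_j}\qquad(\theta\in\mathbb{R},\ j=j(\zeta)).
\end{equation}

\subsection{The diagonal blocks are complex linear or antilinear}

It remains to exploit the exact identity \eqref{eq:limit}. A real-linear map of $\mathbb{C}$ that is neither complex linear nor antilinear sends circles to proper ellipses. As $\theta$ varies, the stretching by $D$ on the left oscillates with a frequency proportional to $\beta_j$, and the stretching by $A$, which enters through $S$, with a frequency proportional to $n$. These frequencies are incompatible.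

Choose $\zeta$ with $j(\zeta)=1$, and put $\kappa=\alpha_1(\zeta^{\beta_1}-1)$ and $\kappa'=\alpha'_1(\zeta^{\varepsilon\beta_1}-1)$, both nonzero. Taking squared moduli in \eqref{eq:limit} and using $|S(\theta)|^{2n}=|A(e^{in\theta})|^2$, we get
\[
|D(\kappa e^{i\beta_1\theta})|^2=|\kappa'|^2\,w(\theta)^{\beta_1/n},\qquad w(\theta)=|A(e^{in\theta})|^2=|a|^2+|b|^2+2\operatorname{Re}\bigl(a\overline{b}\,e^{2in\theta}\bigr).
\]
Shifting $\theta$ by $\pi/\beta_1$ replaces $\kappa e^{i\beta_1\theta}$ by its negative and leaves the left side unchanged. Hence $w(\theta+\pi/\beta_1)=w(\theta)$, that is,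
\[
\operatorname{Re}\bigl(a\overline{b}\,(e^{2\pi in/\beta_1}-1)\,e^{2in\theta}\bigr)=0\qquad\text{for all }\theta .
\]
Since $0<n<\beta_1$, we have $e^{2\pi in/\beta_1}\ne1$, and therefore $a\overline{b}=0$. So $A(x)=\lambda x$ if $\varepsilon=1$ and $A(x)=\lambda\overline{x}$ if $\varepsilon=-1$, with $\lambda\in\mathbb{C}^*$. Then $S(\theta)^n=\lambda e^{i\varepsilon n\theta}$, and by continuity $S(\theta)=\tau_0e^{i\varepsilon\theta}$ for a constant $\tau_0$ with $\tau_0^n=\lambda$.

Write $D(v)=kv+l\overline{v}$. For the same $\zeta$, identity \eqref{eq:limit} becomes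
\[
k\kappa\,e^{i\beta_1\theta}+l\overline{\kappa}\,e^{-i\beta_1\theta}=\kappa'\tau_0^{\beta_1}e^{i\varepsilon\beta_1\theta}\qquad(\theta\in\mathbb{R}).
\]
The functions $e^{i\beta_1\theta}$ and $e^{-i\beta_1\theta}$ are linearly independent, so $l=0$ if $\varepsilon=1$ and $k=0$ if $\varepsilon=-1$. Thus $D(v)=\delta v$ or $D(v)=\delta\overline{v}$, respectively, with $\delta\in\mathbb{C}^*$.

Now let $j\in\{1,\dots,g\}$, choose $\zeta$ with $j(\zeta)=j$, and put $\theta=0$ in \eqref{eq:limit}. We get
\begin{align*}
\delta\,\alpha_j(\zeta^{\beta_j}-1)&=\alpha'_j(\zeta^{\beta_j}-1)\,\tau_0^{\beta_j} &&\text{if }\varepsilon=1,\\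
\delta\,\overline{\alpha_j}(\zeta^{-\beta_j}-1)&=\alpha'_j(\zeta^{-\beta_j}-1)\,\tau_0^{\beta_j} &&\text{if }\varepsilon=-1.
\end{align*}
Since $\zeta^{\pm\beta_j}\ne1$, this is \eqref{eq:cond} with $\tau=\tau_0^{-1}$. This proves necessity in Theorem~\ref{thm:main}. \qed

\begin{remark}
Irreducibility provides a single parameter for each curve, hence the map $\sigma$. Singularity provides a root of unity $\zeta\ne1$, without which there is no identity \eqref{eq:limit}; indeed $(x,y)\mapsto(x+\frac12\overline{x},\,y)$ preserves the smooth germ $\{y=0\}$, and its block $A$ is neither complex linear nor antilinear. The normalization of the tangent line gives $n<\beta_1$ and the small slope of the sheets. Applied to $\phi$ a complex linear change of coordinates, the result also shows that the characteristic, and the tuple $(\alpha_j)$ up to \eqref{eq:cond}, do not depend on the Puiseux form chosen.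
\end{remark}

\section{Sufficiency}\label{sec:suf}

Let $C$ and $C'$ have the same characteristic and satisfy \eqref{eq:cond}. Applying to $C$ the linear maps described after Theorem~\ref{thm:main}, we may assume that $C$ and $C'$ have Puiseux forms $p(t)=(t^n,y(t))$ and $q(t)=(t^n,z(t))$ with $\alpha_j=\alpha'_j$ for all $j$. Put
\[
f=z-y=\sum_{k>n}f_kt^k,\qquad\text{so that } f_{\beta_j}=0\ \ (1\le j\le g).
\]
As in Section~\ref{sec:ex-flex}, we look for $\phi(x,y)=(x,y+H(x,y))$ with $H(p(t))=f(t)$. We use Whitney's extension theorem in the following form; it is applied to the real and imaginary parts separately.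

\begin{theorem}[{Whitney; see \cite[Ch.~VI, \S 2.3, Thm.~4]{Stein}}]\label{thm:whitney}
Let $K\subset\mathbb{R}^N$ be compact and $0<\alpha<1$. Let $h:K\to\mathbb{R}$ be a function and let $\ell_P:\mathbb{R}^N\to\mathbb{R}$, $P\in K$, be linear forms such that, for all $P,Q\in K$,
\begin{equation}\label{eq:whitney}
|h(P)-h(Q)-\ell_Q(P-Q)|\lesssim|P-Q|^{1+\alpha},\qquad \|\ell_P-\ell_Q\|\lesssim|P-Q|^{\alpha}.
\end{equation}
Then there is a $\mathcal{C}^1$-function $H:\mathbb{R}^N\to\mathbb{R}$ with $\alpha$-H\"older derivative such that $H|_K=h$ and $dH_P=\ell_P$ for all $P\in K$.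
\end{theorem}

\subsection{Distances on a branch}

The data are given in terms of the parameter $t$, while \eqref{eq:whitney} involves the ambient distance $|p(t)-p(s)|$, which can be small although $|t-s|$ is not. We therefore go from $p(s)$ to $p(t)$ in two moves: a vertical jump from $p(s)$ to the point $p(\zeta s)$ whose parameter is closest to $t$, then a path along the curve. The next lemma bounds both moves by the ambient distance. We record the dependence of the constants for use in Section~\ref{sec:cor}.

\begin{lemma}\label{lem:dist}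
Let $\Delta=\{|t|\le\rho\}$ with $\rho\le1$, let $y$ converge on a neighborhood of $\Delta$, and let $\Lambda\ge1$ be such that on $\Delta$
\begin{equation}\label{eq:Lambda}
|y'(t)|\le\Lambda|t|^{n-1},\qquad |y(\zeta t)-y(t)|\ge\Lambda^{-1}|t|^{\beta_{j(\zeta)}}\quad(\zeta\in\mu_n\setminus\{1\}).
\end{equation}
Then $p$ is injective on $\Delta$. For $t,s\in\Delta$ put $P=p(t)$, $Q=p(s)$, $M=\max(|t|,|s|)$, choose $\zeta\in\mu_n$ minimizing $|t-\zeta s|$, and put $u=\zeta s$. Then, with constants depending only on $n$ and $\Lambda$,
\begin{gather}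
|t-u|\le|P-Q|^{1/n},\label{eq:d1}\\
M^{n-1}|t-u|\lesssim|P-Q|,\label{eq:d2}\\
|s|^{\beta_{j(\zeta)}}\lesssim|P-Q|\qquad\text{if }\zeta\ne1.\label{eq:d3}
\end{gather}
\end{lemma}

By \eqref{eq:sheets}, condition \eqref{eq:Lambda} holds for some $\Lambda$ as soon as $\rho$ is small.

\begin{proof}
If $p(t)=p(s)$ with $t\neq s$, then $t=\omega s$ with $1\ne\omega\in\mu_n$, $s\ne0$ and $y(\omega s)=y(s)$, which contradicts \eqref{eq:Lambda}.

We have $t^n-s^n=t^n-u^n=\prod_{\omega\in\mu_n}(t-\omega u)$ and $|t^n-s^n|\le|P-Q|$. By the choice of $\zeta$, each factor has modulus at least $|t-u|$, which gives \eqref{eq:d1}. For \eqref{eq:d2} it suffices to show $|t-\omega u|\gtrsim M$ for the $n-1$ factors with $\omega\ne1$. If $|u|\ge M/2$, then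
\[
|t-\omega u|\ge\tfrac12\bigl(|t-\omega u|+|t-u|\bigr)\ge\tfrac12|1-\omega|\,|u|\ge\tfrac14|1-\omega|\,M .
\]
If $|u|<M/2$, then $|t|=M$ and $|t-\omega u|\ge M/2$. Finally, the segment $[u,t]$ lies in the disc of radius $M$, so $|y(t)-y(u)|\le\Lambda M^{n-1}|t-u|\lesssim|P-Q|$ by \eqref{eq:d2}. Together with $|y(t)-y(s)|\le|P-Q|$ this gives $|y(\zeta s)-y(s)|\lesssim|P-Q|$, and \eqref{eq:d3} follows from \eqref{eq:Lambda}.
\end{proof}

\subsection{The Whitney jet}

Fix $\rho$ as in Lemma~\ref{lem:dist}, so small that $z$ also converges near $\Delta$. Let $K=p(\Delta)$ and define $h:K\to\mathbb{C}$ by $h(p(t))=f(t)$. We have to prescribe the derivative $\ell_P$ of the extension along $K$. The chain rule forces $\ell_{p(t)}(nt^{n-1}w,\,y'(t)w)=f'(t)w$ for $w\in\mathbb{C}$. In the vertical direction, where $h$ should vary little compared with the distance between sheets, we take $\ell_P=0$. This determines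
\[
\ell_{p(t)}(X,Y)=F(t)X,\qquad F(t)=\frac{f'(t)}{nt^{n-1}}=\sum_{k>n}\frac kn\,f_kt^{k-n}.
\]
The function $F$ is holomorphic near $\Delta$ and $F(0)=0$; in particular $F$ is Lipschitz on $\Delta$ and $|F(t)|\lesssim|t|$.

\begin{proposition}\label{prop:jet}
The data $h$ and $\ell$ satisfy \eqref{eq:whitney} on $K$ with $\alpha=1/\beta_g$.
\end{proposition}

\begin{proof}
We use the notation of Lemma~\ref{lem:dist}. Since $u^n=s^n$, the two quantities to be estimated split as
\begin{align*}
f(t)-f(s)-F(s)(t^n-s^n)={}&\bigl[f(t)-f(u)-F(u)(t^n-u^n)\bigr]\\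
&+\bigl[f(u)-f(s)\bigr]+\bigl[F(u)-F(s)\bigr](t^n-s^n),\\
F(t)-F(s)={}&\bigl[F(t)-F(u)\bigr]+\bigl[F(u)-F(s)\bigr].
\end{align*}

\emph{Along the curve.} Since $f'(v)=F(v)\,nv^{n-1}$, integration over the segment $[u,t]$, on which $|v|\le M$ and $|F(v)-F(u)|\lesssim|t-u|$, gives
\[
|f(t)-f(u)-F(u)(t^n-u^n)|=\Bigl|\int_u^t\bigl(F(v)-F(u)\bigr)nv^{n-1}\,dv\Bigr|\lesssim M^{n-1}|t-u|^2 .
\]
By \eqref{eq:d1} and \eqref{eq:d2} this is $\lesssim|P-Q|^{1+1/n}$. Also $|F(t)-F(u)|\lesssim|t-u|\le|P-Q|^{1/n}$.

\emph{Between sheets.} If $\zeta=1$, then $u=s$ and the remaining brackets vanish. Let $\zeta\ne1$ and $j=j(\zeta)$, which is the same index for $C$ and $C'$. In $f(\zeta s)-f(s)=\sum f_k(\zeta^k-1)s^k$ consider a term with $k<\beta_j$ and $f_k\ne0$. Then $t^k$ occurs in $y$ or in $z$, so $\zeta^k=1$ by Lemma~\ref{lem:sheets}, and the term vanishes. The term with $k=\beta_j$ vanishes because $f_{\beta_j}=0$. Hence, by \eqref{eq:d3},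
\[
|f(u)-f(s)|\lesssim|s|^{\beta_j+1}\lesssim|P-Q|^{1+1/\beta_j}.
\]
Moreover $|F(u)-F(s)|\le|F(u)|+|F(s)|\lesssim|s|\lesssim|P-Q|^{1/\beta_j}$, and $|t^n-s^n|\le|P-Q|$.

Since $n<\beta_j\le\beta_g$ and $|P-Q|$ is bounded on $K$, all terms of the first splitting are $\lesssim|P-Q|^{1+1/\beta_g}$ and all terms of the second are $\lesssim|P-Q|^{1/\beta_g}$.
\end{proof}

By Theorem~\ref{thm:whitney} there is a $\mathcal{C}^1$-function $H:\mathbb{C}^2\to\mathbb{C}$ with $(1/\beta_g)$-H\"older derivative, $H|_K=h$, and $dH_P=\ell_P$ on $K$. Let $\phi(x,y)=(x,y+H(x,y))$. Then $\phi(0)=0$ because $f(0)=0$, and $d\phi(0)=\mathrm{id}$ because $F(0)=0$. By the inverse function theorem, $\phi$ is a germ of diffeomorphism of class $\mathcal{C}^{1,1/\beta_g}$. Finally $\phi(p(t))=(t^n,y(t)+f(t))=q(t)$, so $\phi(C)=C'$. Composition with the linear maps used at the start preserves the class $\mathcal{C}^{1,1/\beta_g}$. This completes the proof of Theorem~\ref{thm:main}. \qed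

\section{Normal forms and the counterexample}\label{sec:cor}

\begin{proof}[Proof of Corollary~\ref{cor:main}]
For any $b_1,\dots,b_g\in\mathbb{C}^*$, the map $t\mapsto(t^n,\sum_jb_jt^{\beta_j})$ is the Puiseux form of a branch with characteristic $(n;\beta_1,\dots,\beta_g)$ and characteristic coefficients $b_j$: indeed $\gcd(n,\beta_1,\dots,\beta_g)=1$, and $e_{j-1}$ divides $\beta_1,\dots,\beta_{j-1}$ but not $\beta_j$.

Let $C$ have this characteristic and coefficients $\alpha_j$. If $g\ge2$ choose $\tau$ with $\tau^{\beta_2-\beta_1}=\alpha_1/\alpha_2$; if $g=1$ take $\tau=1$. Put $\delta=\tau^{-\beta_1}\alpha_1^{-1}$. Then $\delta\tau^{\beta_1}\alpha_1=1$ and, if $g\ge2$, $\delta\tau^{\beta_2}\alpha_2=\tau^{\beta_2-\beta_1}\alpha_2/\alpha_1=1$. By Theorem~\ref{thm:main}, $C$ is $\mathcal{C}^1$-equivalent to the branch $(t^n,\sum_jb_jt^{\beta_j})$ with $b_j=\delta\tau^{\beta_j}\alpha_j$.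

(a) If $g\le2$, all $b_j$ equal $1$, so all branches with the given characteristic are $\mathcal{C}^1$-equivalent to one and the same branch. Topologically equivalent branches have the same characteristic by Theorem~\ref{thm:top}, hence are $\mathcal{C}^1$-equivalent; the converse is trivial. If $n<8$, then $g\le2$ because $n\ge2^g$.

(b) If $g\ge3$, we have obtained the normal form, with $c_j=b_j$. For two normal forms, \eqref{eq:cond} for $j=1,2$ reads $\delta\tau^{\beta_1}=\delta\tau^{\beta_2}=1$ in both alternatives, which means $\tau^{\beta_2-\beta_1}=1$ and $\delta=\tau^{-\beta_1}$. For $j\ge3$ it becomes the stated condition. As $|\tau|=1$, we get $|c'_j|=|c_j|$. All normal forms are topologically equivalent by Theorem~\ref{thm:top}, and $|c_3|$ takes every value in $(0,\infty)$.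
\end{proof}

\begin{example}
For the characteristic $(8;12,14,15)$ we have $\tau=\pm1$ and $\tau^{\beta_3-\beta_1}=\tau^3=\tau$. So $(t^8,t^{12}+t^{14}+ct^{15})$ and $(t^8,t^{12}+t^{14}+c't^{15})$, with $c,c'\in\mathbb{C}^*$, are $\mathcal{C}^1$-equivalent if and only if $c'\in\{\pm c,\pm\overline{c}\}$. The complete invariant is $c^2$ up to conjugation, the limit found in Section~\ref{sec:ex-rigid}.
\end{example}

We turn to Theorem~\ref{thm:example}. Its topological part follows from Theorem~\ref{thm:top}, but a direct proof shows where homeomorphisms have more freedom. In Proposition~\ref{prop:jet} the hypothesis $f_{\beta_j}=0$ was used once, to gain the extra power in $|f(u)-f(s)|\lesssim|s|^{\beta_j+1}$. Without it one only has $|f(u)-f(s)|\lesssim|s|^{\beta_j}\lesssim|P-Q|$. This is a Lipschitz bound, and a small Lipschitz constant is enough to produce a homeomorphism.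

\begin{proof}[Proof of Theorem~\ref{thm:example}]
If $C_c$ and $C_{c'}$ are $\mathcal{C}^1$-equivalent, then \eqref{eq:cond} gives $|\delta||\tau|^{12}=|\delta||\tau|^{14}=1$ and $c'=|\delta||\tau|^{15}c$, hence $|\tau|=|\delta|=1$ and $c'=c$.

For the topological equivalence fix $0<c_0<c_1$, let $c,c'\in[c_0,c_1]$, and choose $\rho\le\frac12$ with $c_1\rho\le\frac12$. We check \eqref{eq:Lambda} for $y_c(t)=t^{12}+t^{14}+ct^{15}$ on $\Delta=\{|t|\le\rho\}$ with $\Lambda$ independent of $c$. First, $|y_c'(t)|\le(26+15c_1)|t|^7$. Next, if $\zeta$ has order $8$, then $\zeta^{12}=-1$, $j(\zeta)=1$ and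
\[
|y_c(\zeta t)-y_c(t)|\ge(2-2\rho^2-2c_1\rho^3)|t|^{12}\ge|t|^{12};
\]
if $\zeta$ has order $4$, then $\zeta^{12}=1$, $\zeta^{14}=-1$, $j(\zeta)=2$ and $|y_c(\zeta t)-y_c(t)|\ge(2-2c_1\rho)|t|^{14}\ge|t|^{14}$; and if $\zeta=-1$, then $j(\zeta)=3$ and $|y_c(-t)-y_c(t)|=2c|t|^{15}\ge2c_0|t|^{15}$. So Lemma~\ref{lem:dist} applies to $p_c$, with constants depending only on $c_0$ and $c_1$.

Let $f(t)=(c'-c)t^{15}$, and use the notation of that lemma. By \eqref{eq:d2},
\[
|f(t)-f(u)|\le15|c'-c|\,M^{14}|t-u|\lesssim|c'-c|\,|P-Q|.
\]
If $\zeta=1$, then $f(u)=f(s)$; if $\zeta\ne1$, then \eqref{eq:d3} gives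
\[
|f(u)-f(s)|\le2|c'-c|\,|s|^{15}\le2|c'-c|\,|s|^{\beta_{j(\zeta)}}\lesssim|c'-c|\,|P-Q|.
\]
Hence $h(p_c(t))=f(t)$ defines a Lipschitz function on $K=p_c(\Delta)$ with constant at most $N|c'-c|$, where $N$ depends only on $c_0,c_1$.

By McShane's theorem, a real function $h_1$ on $K$ with Lipschitz constant $\nu$ extends to $\mathbb{C}^2$ with the same constant, by the formula $R\mapsto\inf_{Q\in K}\bigl(h_1(Q)+\nu|R-Q|\bigr)$. Extending the real and imaginary parts of $h$ gives $H:\mathbb{C}^2\to\mathbb{C}$ with Lipschitz constant $\kappa\le\sqrt2\,N|c'-c|$. Assume $|c'-c|<1/(\sqrt2\,N)$, so that $\kappa<1$, and let $\phi(x,y)=(x,y+H(x,y))$. Then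
\[
(1-\kappa)|R-R'|\le|\phi(R)-\phi(R')|\le(1+\kappa)|R-R'|\qquad(R,R'\in\mathbb{C}^2),
\]
and $\phi$ is onto, since for each $W\in\mathbb{C}^2$ the contraction $R\mapsto W-(0,H(R))$ has a fixed point. So $\phi$ is a bi-Lipschitz homeomorphism of $\mathbb{C}^2$ with $\phi(0)=0$ and $\phi(p_c(t))=p_{c'}(t)$ on $\Delta$, and it maps $C_c$ onto $C_{c'}$. Since $N$ is uniform, finitely many such steps join any two values in $[c_0,c_1]$, and $c_0,c_1$ are arbitrary.
\end{proof}

In particular, $(t^8,t^{12}+t^{14}+t^{15})$ and $(t^8,t^{12}+t^{14}+2t^{15})$ are topologically equivalent and not $\mathcal{C}^1$-equivalent, which answers the Question in the negative. The homeomorphisms just constructed are bi-Lipschitz, so in the necessity part of Theorem~\ref{thm:main} the class $\mathcal{C}^1$ cannot be weakened to bi-Lipschitz.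

\begin{thebibliography}{9}

\bibitem{BK}
Brieskorn and Kn\"orrer, \emph{Plane Algebraic Curves}.

\bibitem{FG}
A. Fern\'andez-Hern\'andez and R. Gim\'enez Conejero, \emph{A note on complex plane curve singularities up to diffeomorphism and their rigidity}, arXiv:2309.12958 (2023).

\bibitem{Stein}
Stein, \emph{Singular Integrals and Differentiability Properties of Functions}.

\end{thebibliography}
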